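# Power subgroups of inp-minimal fields

## Finite index for all power subgroups

**Theorem 1.** If $k$ is an inp-minimal field, then $k^\times/(k^\times)^N$ is finite for every $N\ge 1$. Moreover $k$ is perfect.

Here $(k^\times)^N=\{a^N : a\in k^\times\}$. The word "inp-minimal" is defined precisely in the next section; in plain words it says that one variable cannot be constrained in two independent ways, each with infinitely many incompatible options. The theorem says that in such a field the $N$-th powers occupy, up to finitely many multiplicative translates, the whole multiplicative group.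

The theorem answers a question from Artem Chernikov and Pierre Simon, "Henselian valued fields and inp-minimality", arXiv:1601.07313 (2016): if $k$ is an inp-minimal field, is $k^\times/(k^\times)^p$ finite for all primes $p$? Or can one at least omit this assumption from the following theorem? We quote it as background.

**Theorem A.** Let $\bar K=(K,\operatorname{RV},\operatorname{rv})$ be a Henselian valued field of equicharacteristic $0$, viewed as a structure in the $\operatorname{RV}$-language, with residue field $k$ and value group $\Gamma$. Suppose $k$ is an inp-minimal field, $\Gamma$ is an inp-minimal ordered abelian group, and $k^\times/(k^\times)^p$ is finite for every prime $p$. Then $\bar K$ is inp-minimal.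

The background to the question also contains the fact that for an inp-minimal field $k$ at most one prime $p$ can have $k^\times/(k^\times)^p$ infinite. We shall not use it. Theorem 1 comes out of a statement about arbitrary definable multiplicative subgroups, and it has a consequence for valued fields.

**Theorem 2.** Let $\mathbb K$ be the monster model of an inp-minimal theory expanding the theory of infinite fields (one field sort), and let $H\le\mathbb K^\times$ be a definable subgroup (parameters allowed). Then
$$[\mathbb K^\times:H]<\infty\iff\text{the additive group generated by }H\text{ is }\mathbb K.$$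

**Corollary 3.** Theorem A holds without the assumption on $k^\times/(k^\times)^p$. Thus, for a Henselian valued field $\bar K=(K,\operatorname{RV},\operatorname{rv})$ of equicharacteristic $0$ with residue field $k$ and value group $\Gamma$: $\bar K$ is inp-minimal if and only if $k$ and $\Gamma$ are inp-minimal.

The heart of the matter is the direction $\Leftarrow$ of Theorem 2: an *additive* hypothesis on $H$ forces a *multiplicative* conclusion.

## Patterns of depth two

Let $T_0$ be a complete theory in a language $\mathcal L$, with monster model $\mathbb M$.

**Definition.** An *inp-pattern of depth $\kappa$* in the variable tuple $x$ is a family $(\phi_i(x,y_i),\bar a_i,k_i : i\in\kappa)$, where the $\phi_i$ are $\mathcal L$-formulas, each $\bar a_i=(a_{i,j}:j\in\omega)$ is a sequence of tuples from $\mathbb M$, and $k_i\in\mathbb N$, such that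

- (a) for each $i$ the set $\{\phi_i(x,a_{i,j})\}_{j\in\omega}$ is $k_i$-inconsistent: no subset of size $\ge k_i$ is consistent;
- (b) for every $f:\kappa\to\omega$ the set $\{\phi_i(x,a_{i,f(i)})\}_{i\in\kappa}$ is consistent.

The theory is *inp-minimal* (of burden $1$) if there is no inp-pattern of depth $2$ with $x$ a single variable. An *inp-minimal field* is a field whose complete theory in the ring language is inp-minimal.

So a depth-2 pattern consists of two rows of definable sets. Within a row, only boundedly many sets can share a point; every set of the first row meets every set of the second. Formulas with fixed parameters are allowed: append the parameters to every tuple $a_{i,j}$.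

**Example 1 (algebraically closed fields are inp-minimal).** Every definable set in one variable is finite or cofinite. Given a depth-2 pattern, $k_1$ cofinite sets would have a common point, so some set $\phi_1(x,a_{1,j})$ is finite. It meets $\phi_2(x,a_{2,l})$ for every $l\in\omega$. One of its finitely many points therefore lies in infinitely many sets of the second row, contradicting (a).

**Example 2 (o-minimal theories are inp-minimal).** In a nontrivial divisible ordered abelian group, or in a real closed field, a formula $\phi(x,y)$ in the single variable $x$ defines a union of at most $M$ convex sets, with $M$ depending only on $\phi$ (quantifier elimination). Suppose $(A_i)$, $(B_j)$ are the two rows of a pattern. For each $(i,j)$ choose a component of $A_i$ and one of $B_j$ that meet; this colors the pairs $(i,j)$ with finitely many colors (number the components). Look at the first $n$ indices $i$. Infinitely many $j$ give the same color vector on these, and then by pigeonhole, if $n$ is large, as many $i$ as we want carry the same color. So we may replace the sets by single components and assume that they are convex, with as many $A_i$ as we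 like and infinitely many $B_j$.

A finite family of pairwise meeting convex sets $I_a$ in a linear order has a common point: choose $p_{ab}=p_{ba}\in I_a\cap I_b$, put $l_a=\min_b p_{ab}$ and $x=\max_a l_a$. For each $b$ we have $x\ge l_b$, and $x=l_a\le p_{ab}$ for some $a$, so $x$ lies between two points of $I_b$. Hence no $k_1$ of the $A_i$ pairwise meet, and Ramsey's theorem gives three pairwise disjoint ones, say $A_1<A_2<A_3$. Likewise there are disjoint $B,B'$ in the second row. Now $B$ meets $A_1$ and $A_3$, so $B\supseteq A_2$; and $B'$ meets $A_2$, so $B\cap B'\ne\emptyset$, a contradiction.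

We use saturation in three forms. "Definable" always means definable with parameters.

- (C1) If all sets in a definable family are finite, their sizes are bounded by one number.
- (C2) If $\mathbb K=\bigcup_q F_q$ is an increasing union of sets $F_q$ $(q\in\mathbb N)$ definable over a common finite parameter set, then $\mathbb K=F_m$ for some $m$.
- (C3) Let $\phi(x,y)$, $\psi(x,z)$ be formulas over fixed parameters and $e\in\mathbb N$. Suppose that for all $L,J\in\mathbb N$ there are $a_1,\dots,a_L$ and $b_1,\dots,b_J$ such that the $\phi(x,a_s)$ are $e$-inconsistent, the $\psi(x,b_j)$ are $e$-inconsistent, and each $\phi(x,a_s)\wedge\psi(x,b_j)$ is consistent. Then there is an inp-pattern of depth 2 in $x$.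

For (C3), the requirements on infinite sequences $(a_s)_{s<\omega}$, $(b_j)_{j<\omega}$ are first-order: $\neg\exists x\bigwedge$ for each $e$ indices in a row, and $\exists x(\phi\wedge\psi)$ for each pair. Every finite part is satisfied by hypothesis, so saturation gives the infinite sequences.

The finiteness statement itself can be checked by hand in the examples. If $k$ is algebraically closed, $(k^\times)^N=k^\times$. If $k$ is real closed, $(k^\times)^p$ has index $1$ for odd $p$ and index $2$ for $p=2$. If $k$ is finite there is nothing to prove. The first case needing inp-minimality is $p=\operatorname{char}k$.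

## Maps of two variables have an infinite fiber

**Lemma 4.** Let $\mathbb K$ be a monster model of an inp-minimal theory expanding the theory of infinite fields. Let $X,Y\subseteq\mathbb K$ be infinite definable sets and $f:X\times Y\to\mathbb K$ a definable map. Then some fiber of $f$ is infinite.

*Proof.* Otherwise, by (C1), all fibers have size at most some $e$. Take distinct $a_i\in X$ and distinct $b_j\in Y$ $(i,j<\omega)$ and consider the two rows
$$t\in f(\{a_i\}\times Y),\qquad t\in f(X\times\{b_j\}).$$
If $t$ satisfies $e+1$ formulas of the first row, then $t=f(a_i,y_i)$ for $e+1$ different $a_i$, so the fiber over $t$ has more than $e$ points. The same holds for the second row. So both rows are $(e+1)$-inconsistent. And $t=f(a_i,b_j)$ satisfies the $i$-th formula of the first row and the $j$-th of the second. This is a depth-2 pattern in one variable, a contradiction. $\square$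

**Inp-minimal fields are perfect.** Let $k$ be inp-minimal and infinite, of characteristic $p>0$, and $\mathbb K\succeq k$ a monster model. Suppose $a\in\mathbb K\setminus\mathbb K^p$. The map $(x,y)\mapsto x^p+ay^p$ on $\mathbb K^2$ is injective: if $x^p+ay^p=x'^p+ay'^p$, then $(x-x')^p=a(y'-y)^p$; when $y\ne y'$ this gives $a\in\mathbb K^p$, which is excluded, and when $y=y'$ it gives $x=x'$. An injective map has no infinite fiber, contradicting Lemma 4. So $\mathbb K=\mathbb K^p$, hence $k=k^p$: $k$ is perfect and $(k^\times)^p=k^\times$. Finite fields and fields of characteristic $0$ are perfect anyway.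

## Cosets against translated cosets

Now let $p\ne\operatorname{char}k$ and suppose that the $p$-th powers have infinite index. We have one infinite family of disjoint definable sets for free, the cosets of $(\mathbb K^\times)^p$. A depth-2 pattern needs a second family crossing the first. The sensible first try is to use cosets again, after a translation: with a definable subgroup $H$ of infinite index, take the rows
$$x\in a_iH,\qquad x+1\in b_jH .$$
Each row is 2-inconsistent if its cosets are distinct. But we need *every* $a_iH$ to meet *every* $b_jH-1$. Let us set up notation to see what this demands.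

**Standing assumptions.** $\mathbb K$ is a monster model of an inp-minimal theory expanding the theory of infinite fields; $H\le\mathbb K^\times$ is definable and infinite, $-1\in H$, and $G:=\mathbb K^\times/H$ is infinite. Write $[a]=aH$. Elements of $G$ are also regarded as subsets of $\mathbb K$; all of them are infinite sets. Since $-1\in H$, we have $-\gamma=\gamma$ for $\gamma\in G$.

For $\alpha,\beta,\gamma\in G$ let
$$T(\alpha,\beta,\gamma)\quad\text{mean: there are } a\in\alpha,\ b\in\beta,\ c\in\gamma \text{ with } a+b+c=0.$$
The relation $T$ is symmetric, and invariant under $(\alpha,\beta,\gamma)\mapsto(\lambda\alpha,\lambda\beta,\lambda\gamma)$ for $\lambda\in G$. Signs are irrelevant: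
$$\text{if } a\in\alpha,\ b\in\beta,\ a+b\neq0,\ \text{ then } T(\alpha,\beta,[a+b]),\tag{1}$$
because $-(a+b)\in[a+b]$. Also, $T([a],[b],[c])$ is a definable relation of $a,b,c\in\mathbb K^\times$: it says that $ah_1+bh_2+ch_3=0$ for some $h_1,h_2,h_3\in H$.

The two-row attempt needs an infinite grid of pairs $(\alpha_i,\beta_j)$ with $T(\alpha_i,\beta_j,[1])$. Inp-minimality says that no such grid exists, and compactness turns this into a finite bound.

**Lemma 5.** There is $n$ such that for no $\delta\in G$ are there distinct $\alpha_1,\dots,\alpha_n\in G$ and distinct $\beta_1,\dots,\beta_n\in G$ with $T(\alpha_i,\beta_j,\delta)$ for all $i,j$.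

*Proof.* By scaling we may take $\delta=[1]$. If $a+b+c=0$ with $a\in\alpha$, $b\in\beta$, $c\in H$, then $x=a/c\in\alpha$ and $x+1=-b/c\in\beta$; conversely such an $x$ gives $T(\alpha,\beta,[1])$, by (1) and symmetry. So $T(\alpha,\beta,[1])$ says that some $x\in\alpha$ has $x+1\in\beta$. If no $n$ works, then for every $n$ there are $n$ distinct cosets $a_iH$ and $n$ distinct cosets $b_jH$ such that each $\{x\in a_iH,\ x+1\in b_jH\}$ is consistent; distinct cosets are disjoint, so both rows are 2-inconsistent. By (C3) there is a depth-2 pattern, a contradiction. $\square$

So the attempt gives a restriction on $T$, and no contradiction. It cannot be rescued as it stands, because infinite index does occur in inp-minimal structures.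

**Example 3.** Take the Hahn field $\mathbb C((t^{\mathbb Q}))$, a Henselian valued field with residue field $\mathbb C$ and value group $\mathbb Q$. By Examples 1 and 2 these are inp-minimal, and $\mathbb C^\times=(\mathbb C^\times)^p$, so Theorem A makes it inp-minimal in the $\operatorname{RV}$-language. Let $\mathbb K$ be the field sort of a monster model, with a predicate for the valuation ring $\mathcal O$ (this is definable; see the proof of Corollary 3). A pattern in $\mathbb K$ is a pattern in the larger structure, so $\mathbb K$ is inp-minimal. Put $H=\mathcal O^\times$. All standing assumptions hold, and $G$ is the value group $\Gamma$ via $[a]\mapsto v(a)$; we write it additively.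

Here $T(\alpha,\beta,\gamma)$ holds exactly when the minimum of $\alpha,\beta,\gamma$ is attained at least twice. If it is attained once, a sum $a+b+c$ has that value and is not $0$. If $\alpha=\beta<\gamma$, take any $c\in\gamma$, $a\in\alpha$ and $b=-c-a$. If all three are equal, scale to value $0$ and use that the residue field has more than two elements. Consequently, if $\alpha\neq0$, there is only one $\beta$ with $T(\alpha,\beta,0)$, namely $\beta=\min(\alpha,0)$. Of two distinct $\alpha$'s one is nonzero, so there is no $2\times2$ grid, and $n=2$ works in Lemma 5.

What fails in this example is that $\mathcal O^\times$ generates additively only a subgroup of $\mathcal O$. This also shows that additive generation cannot be dropped from the right-hand side of Theorem 2. A proof of Theorem 1 must use that $p$-th powers do generate.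

## Power subgroups generate additively

Consider the condition

(S) there is $m$ such that every element of $\mathbb K$ is a sum of at most $m$ elements of $H$.

The case $p=2$ can be done by hand. If $\operatorname{char}\mathbb K\ne2$ and $H=(\mathbb K^\times)^2\cup-(\mathbb K^\times)^2$, then $a=\left(\frac{a+1}2\right)^2-\left(\frac{a-1}2\right)^2$ shows (S) with $m=2$ (omit a summand that is $0$; the empty sum is $0$). The bulk of the work is the following statement.

**Proposition 6.** Let $\mathbb K$ be a monster model of an inp-minimal expansion of an infinite field. If a definable $H\le\mathbb K^\times$ with $-1\in H$ satisfies (S), then $H$ has finite index in $\mathbb K^\times$.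

**Proof of Theorem 1 from Proposition 6.** We may take $k$ infinite. Perfectness and the prime $p=\operatorname{char}k$ were settled after Lemma 4. Let $p\ne\operatorname{char}k$ and suppose $k^\times/(k^\times)^p$ is infinite. In a monster model $\mathbb K\succeq k$, the quotient $\mathbb K^\times/(\mathbb K^\times)^p$ is infinite, since "index at least $n$" is first-order. Let $H=(\mathbb K^\times)^p\cup-(\mathbb K^\times)^p$, a definable subgroup containing $-1$; as $(\mathbb K^\times)^p$ has index at most $2$ in $H$, the index of $H$ in $\mathbb K^\times$ is infinite. Let $F$ be the additive group generated by $H$.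

**Step 1: $F$ is an infinite subfield.** It is closed under products because $H$ is, and it contains $1$ and all $p$-th powers. For $0\ne\sigma\in F$ we have $\sigma^{-1}=\sigma^{p-1}(\sigma^{-1})^p\in F$. It is infinite because $x\mapsto x^p$ is finite-to-one.

**Step 2: $F=\mathbb K$.** Let $a\in\mathbb K$. For $t\in F$,
$$(a+t)^p=\sum_{i=0}^p\binom pi a^i\,t^{p-i}\in F .$$
Take $p+1$ distinct $t\in F$. The matrix of the coefficients $t^{p-i}$ is a Vandermonde matrix over $F$ with nonzero determinant; inverting it expresses each $\binom pi a^i$ as an $F$-linear combination of elements of $F$. For $i=1$ we get $pa\in F$. As $p\ne0$ in $F$, $a\in F$.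

**Step 3: (S) holds.** Let $F_q$ be the definable set of sums of at most $q$ elements of $H$. Since $-H=H$, $\mathbb K=F=\bigcup_qF_q$, an increasing union, so $\mathbb K=F_m$ for some $m$ by (C2).

Proposition 6 contradicts the infinite index of $H$. So $k^\times/(k^\times)^p$ is finite for every prime $p$. For general $N$ use induction on the number of prime factors: the map $x\mapsto x^N$ shows that $(k^\times)^N/(k^\times)^{Np}$ is a quotient of $k^\times/(k^\times)^p$, so finiteness of $k^\times/(k^\times)^N$ implies that of $k^\times/(k^\times)^{Np}$. $\square$

**Proof of Theorem 2 from Proposition 6.** ($\Leftarrow$) Suppose $H$ generates $\mathbb K$ additively. Then $H'=H\cup-H$ is a definable subgroup containing $-1$, with $[H':H]\le2$. Every element of $\mathbb K$ is a finite sum of elements of $H'$, so (S) holds for $H'$ by (C2) as in Step 3. By Proposition 6, $H'$ has finite index, hence so has $H$.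

($\Rightarrow$) Let $[\mathbb K^\times:H]=d<\infty$. Then $H$ is infinite. The additive group $R$ generated by $H$ is a subring. For $\sigma\neq0$ we have $\sigma^d\in H$, because $\mathbb K^\times/H$ is abelian of order $d$; so for $0\ne\sigma\in R$, $\sigma^{-1}=\sigma^{d-1}(\sigma^d)^{-1}\in R$. Thus $R$ is an infinite subfield, and $[\mathbb K^\times:R^\times]\le d$ as $H\subseteq R^\times$. Suppose $b\in\mathbb K\setminus R$. For $c\in R$ the element $1+cb$ is nonzero. If $1+cb=\lambda(1+c'b)$ with $\lambda\in R^\times$, $c,c'\in R$, then $1-\lambda=(\lambda c'-c)b$; since $b\notin R$, $\lambda c'=c$, so $\lambda=1$ and $c=c'$. Hence the elements $1+cb$, $c\in R$, lie in infinitely many distinct cosets of $R^\times$, a contradiction. So $R=\mathbb K$. $\square$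

It remains to prove Proposition 6 and Corollary 3. For Proposition 6 we argue by contradiction: let $H$ satisfy its hypotheses and suppose $G$ is infinite. Then $H$ is infinite, since otherwise (S) would make $\mathbb K$ finite. So the standing assumptions hold, and in addition (S). We use (S) only in Lemma 10 and point this out there; until then everything also applies to Example 3.

## Distance sets and an ultrafilter on $G$

Think of $[x-y]\in G$ as the "distance" between $x\neq y$. This section selects the distances that can be realized inside every infinite definable set.

**Lemma 7.** Let $X,Y\subseteq\mathbb K$ be infinite and definable. (a) For $c\in\mathbb K^\times$ there is $d$ with $X\cap(cY+d)$ infinite. (b) For $a\in\mathbb K$ there is $\gamma\in G$ with $X\cap(a+\gamma)$ infinite.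

*Proof.* (a) Apply Lemma 4 to $f(x,y)=x-cy$ on $X\times Y$. Let the fiber over $d$ be infinite. In it $x$ determines $y$, so infinitely many $x\in X$ satisfy $x\in cY+d$. (b) Apply Lemma 4 to $(X\setminus\{a\})\times H\to\mathbb K$, $(x,h)\mapsto(x-a)h$. Let the fiber over $t$ be infinite; then $t\ne0$, and $x$ determines $h$. So infinitely many $x\in X$ satisfy $x-a\in tH$. $\square$

**Definition.** For infinite definable $X$ let $D_X=\{\gamma\in G:\ \text{there is }z\in X\text{ with }X\cap(z+\gamma)\text{ infinite}\}$.

If $X'\subseteq X$ then $D_{X'}\subseteq D_X$. Since $(cX+d)\cap(cz+d+c\gamma)=c\,(X\cap(z+\gamma))+d$, we have $D_{cX+d}=[c]D_X$ for $c\in\mathbb K^\times$. And $D_X\ne\emptyset$ by Lemma 7(b), applied with $a\in X$.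

In Example 3, let $B=\{x:v(x)\ge\rho\}$. For $z\in B$, $x\in B$ if and only if $v(x-z)\ge\rho$; so $B\cap(z+\gamma)$ is all of $z+\gamma$ if $\gamma\ge\rho$ and empty otherwise. Hence $D_B=\{\gamma:\gamma\ge\rho\}$.

**Lemma 8.** (i) For infinite definable $X,Y$ there is an infinite definable $Z$ with $D_Z\subseteq D_X\cap D_Y$. (ii) $D_X$ is infinite.

*Proof.* (i) By Lemma 7(a) with $c=1$, $Z=X\cap(Y+d)$ is infinite for some $d$; then $D_Z\subseteq D_X$ and $D_Z\subseteq D_{Y+d}=D_Y$. (ii) Suppose $D_X$ is finite. As $G$ is infinite, choose $c$ with $[c]$ outside the finite set $\{\gamma\gamma'^{-1}:\gamma,\gamma'\in D_X\}$; then $[c]D_X\cap D_X=\emptyset$. By Lemma 7(a) some $Z=X\cap(cX+d)$ is infinite, and $D_Z\subseteq D_X\cap[c]D_X=\emptyset$, contradicting $D_Z\neq\emptyset$. $\square$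

By Lemma 8, every finite intersection of sets $D_X$ contains some $D_Z$, which is infinite. So the sets $D_X$ together with the cofinite subsets of $G$ have the finite intersection property. Fix a **nonprincipal ultrafilter $\mathcal U$ on $G$ containing every $D_X$**. In Example 3, $\mathcal U$ contains every set $\{\gamma:\gamma\ge\rho\}$; it sits at $+\infty$.

## The finite sets $A_\delta$

Fix $n$ as in Lemma 5. For $\delta\in G$ let
$$A_\delta=\{\eta\in G:\ \{\upsilon\in G:T(\eta,\delta,\upsilon)\}\in\mathcal U\}.$$

**Lemma 9.** $|A_\delta|<n$ for every $\delta$, and $\eta\in A_\delta\iff\delta\in A_\eta$.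

*Proof.* If $\eta_1,\dots,\eta_n\in A_\delta$ were distinct, then the set of $\upsilon$ with $T(\eta_i,\delta,\upsilon)$ for all $i$ would be in $\mathcal U$, hence infinite. Distinct $\upsilon_1,\dots,\upsilon_n$ in it give $T(\eta_i,\upsilon_j,\delta)$ for all $i,j$, contradicting Lemma 5. The symmetry is that of $T$. $\square$

In Example 3, $\upsilon$ may be taken larger than $\eta$ and $\delta$, and then $T(\eta,\delta,\upsilon)$ means $\eta=\delta$. So $A_\delta=\{\delta\}$.

**What the second row should say.** We can now see the target. The first row will be $x\in\delta_s$ for distinct cosets $\delta_s$. For the second row we want points $y_1,y_2,\dots$ and a condition $\theta_j(x)$ which implies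
$$[x-y_j]\notin A_{[x]},\qquad\text{but}\qquad[x-y_l]\in A_{[x]}\ \text{ for all } l>j .$$
Such conditions are pairwise inconsistent. The statement about all later $l$ must follow from data of stage $j$ alone. For this we use intermediate points $u$ with $x-u\in[x]$ and $u-y_l\in\upsilon$ for all $l>j$: by (1), $T([x-y_l],[x],\upsilon)$. One such $\upsilon$ does not put $[x-y_l]$ into $A_{[x]}$, but several well-chosen ones will. The first half, $[x-y_j]\notin A_{[x]}$, is where Example 3 must break down, and so it has to use (S). We treat it first.

## Leaving $A_\delta$ in one step of class $\delta$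

For $\delta,\gamma\in G$ let
$$E(\delta,\gamma)=\{g\in\delta\gamma^{-1}:\ g\ne-1,\ \gamma\cdot[1+g]\notin A_\delta\}.$$
It is definable since $A_\delta$ is finite. Its meaning: for $w\in\gamma$, the step from $w$ to $w+wg$ has class $[wg]=\delta$, and it lands at a nonzero point whose class is outside $A_\delta$. Call $\delta$ **good** if $\{\gamma\in G:E(\delta,\gamma)\text{ is infinite}\}\in\mathcal U$.

In Example 3 no $\delta$ is good: for $\gamma>\delta$, an element $g$ with $v(g)=\delta-\gamma<0$ has $v(1+g)=v(g)$, so $\gamma+v(1+g)=\delta\in A_\delta$ and $E(\delta,\gamma)=\emptyset$. Under (S) this changes. Multiplying (S) by a constant gives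
$$\text{for every }\gamma\in G,\text{ every element of }\mathbb K\text{ is a sum of at most }m\text{ elements of }\gamma.\tag{2}$$

**Lemma 10.** Under (S), there are infinitely many good $\delta$.

*Proof.* The idea: if no escape is possible, subtracting an element of $\gamma$ moves a coset $\delta_0$ into the cosets in $A_{\delta_0}$, up to a bounded error; doing this $m$ times we reach every translate of $\delta_0$, which then lies, up to a bounded error, in a fixed finite union of cosets. Lemma 4 forbids that.

For $\delta_0\in G$ put $B_0(\delta_0)=\{\delta_0\}$ and $B_{i+1}(\delta_0)=B_i(\delta_0)\cup\bigcup_{a\in B_i(\delta_0)}A_a$. These sets are finite by Lemma 9. Fix $\delta_0$ and write $B_i=B_i(\delta_0)$.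

**Step 1: for every $\gamma\in G$ there is $a\in B_m$ with $E(a,\gamma)$ infinite.** This converts (2) into an escape. Suppose it fails for $\gamma$. Let $Y_i=\bigcup B_i\subseteq\mathbb K^\times$, the union of the cosets in $B_i$, and let $M=\sum_{a\in B_m}(|E(a,\gamma)|+1)<\infty$.

*One subtraction.* Let $w\in\gamma$, $i<m$, $a\in B_i$, and let $h\in a$ satisfy $h-w\notin Y_{i+1}$. If $h\ne w$, then $[h-w]\notin A_a$, because $A_a\subseteq B_{i+1}$. In that case put $g=-h/w$. Then $g\in a\gamma^{-1}$, $g\ne-1$, and $\gamma[1+g]=[w+wg]=[w-h]=[h-w]\notin A_a$, so $g\in E(a,\gamma)$. As $w$ is fixed, $g$ determines $h$. So for each $a$ there are at most $|E(a,\gamma)|+1$ such $h$, counting $h=w$. Summing over $a\in B_i\subseteq B_m$,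
$$|\{h\in Y_i:\ h-w\notin Y_{i+1}\}|\le M\qquad\text{for all }w\in\gamma,\ i<m.\tag{3}$$

*At most $m$ subtractions.* Let $t\in\mathbb K$. By (2), $t=w_1+\dots+w_q$ with $w_l\in\gamma$ and $q\le m$. Let $h\in Y_0$ with $h-t\notin Y_m$, and put $h_l=h-w_1-\dots-w_l$. Then $h_0\in Y_0$, while $h_q=h-t\notin Y_q$ since $Y_q\subseteq Y_m$. So there is $l<q$ with $h_l\in Y_l$ and $h_{l+1}=h_l-w_{l+1}\notin Y_{l+1}$. By (3), for each $l$ there are at most $M$ possible $h_l$, hence at most $M$ possible $h$. Therefore
$$|\{h\in Y_0:\ h-t\notin Y_m\}|\le mM\qquad\text{for all }t\in\mathbb K.$$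

*Contradiction.* $Y_0=\delta_0$ is infinite, and $C=\mathbb K\setminus Y_m$ is infinite, since $B_m$ is finite and $G$ is infinite. The map $Y_0\times C\to\mathbb K$, $(h,c)\mapsto h-c$, has fiber over $t$ in bijection with $\{h\in Y_0:h-t\notin Y_m\}$, so all fibers have size at most $mM$. This contradicts Lemma 4.

**Step 2: each $B_m(\delta_0)$ contains a good element.** By Step 1, $G=\bigcup_{a\in B_m(\delta_0)}\{\gamma:E(a,\gamma)\text{ infinite}\}$, a finite union. So one of these sets is in $\mathcal U$, and the corresponding $a$ is good.

**Step 3: there are infinitely many.** The relation $\eta\in A_\delta$ is symmetric, and $a\in B_m(\delta_0)$ says that $a$ and $\delta_0$ are joined by a path of length at most $m$ in the corresponding graph. So $a\in B_m(\delta_0)\iff\delta_0\in B_m(a)$. If there were only finitely many good elements, then by Step 2 $G$ would be the union of the finite sets $B_m(a)$ over the finitely many good $a$, contradicting that $G$ is infinite. $\square$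

## Tuples that detect $A_\delta$

The set $A_\delta$ is defined through $\mathcal U$, so a formula cannot mention it uniformly in $\delta$. We replace $\mathcal U$ by a tuple of *fixed* length $r:=n+1$. For $\bar\upsilon=(\upsilon_1,\dots,\upsilon_q)$ in $G$ and $\delta\in G$ put
$$A(\bar\upsilon,\delta)=\{\eta\in G:\ T(\eta,\delta,\upsilon_i)\text{ for all }i\le q\}.$$

Fix arbitrary $L,J\in\mathbb N$ and, by Lemma 10, distinct good $\delta_1,\dots,\delta_L$. Call an $r$-tuple $\bar\upsilon$ **adequate** if $A(\bar\upsilon,\delta_s)=A_{\delta_s}$ for all $s\le L$.

**Lemma 11.** An adequate tuple $(\upsilon_1,\dots,\upsilon_r)$ can be chosen one entry at a time, where the $i$-th entry may be taken from any prescribed set in $\mathcal U$; this set may depend on the earlier entries.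

*Proof.* The set
$$V=\{\upsilon:\ T(\eta,\delta_s,\upsilon)\text{ for all }s\le L\text{ and all }\eta\in A_{\delta_s}\}$$
is a finite intersection of sets in $\mathcal U$ (Lemma 9), so $V\in\mathcal U$. Choose successively distinct $\upsilon_1,\dots,\upsilon_n\in V$, each in its prescribed set; this is possible as $\mathcal U$ is nonprincipal. For each $s$ the set $A'_s=A((\upsilon_1,\dots,\upsilon_n),\delta_s)$ contains $A_{\delta_s}$, and it has fewer than $n$ elements: distinct $\eta_1,\dots,\eta_n\in A'_s$ would give $T(\eta_i,\upsilon_j,\delta_s)$ for all $i,j$, against Lemma 5. For each of the finitely many $\eta\in A'_s\setminus A_{\delta_s}$ the set $\{\upsilon:T(\eta,\delta_s,\upsilon)\}$ is not in $\mathcal U$, so its complement is. Choose $\upsilon_{n+1}$ in $V$, in its prescribed set, and in all these complements. Then $A(\bar\upsilon,\delta_s)=A_{\delta_s}$ for all $s$. $\square$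

In particular the $i$-th entry can be taken in $D_Z$ for any infinite definable $Z$. Fix one adequate tuple $\bar\upsilon^0=(\upsilon^0_1,\dots,\upsilon^0_r)$.

## Shrinking an infinite definable set in $J$ stages

We build points by successively shrinking an infinite definable set, and at the end translate everything by one element $z$ of the last set. Since the $\delta_s$ are good,
$$P=\{\gamma\in G:\ E(\delta_s,\gamma)\text{ is infinite for all }s\le L\}\in\mathcal U .$$
Start with $Z_0=\mathbb K$. At stage $j=1,\dots,J$ an infinite definable $Z_{j-1}$ is given.

**Step (i): place $\zeta_j$.** This point will become $y_j$. As $D_{Z_{j-1}}\cap P\in\mathcal U$, choose $\gamma_j$ in it, and $\zeta_j\in Z_{j-1}$ with $W_0:=Z_{j-1}\cap(\zeta_j+\gamma_j)$ infinite.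

**Step (ii): place $\xi^j_1,\dots,\xi^j_L$.** These will become the points $x$ in the cosets $\delta_s$, with distance from $\zeta_j$ outside $A_{\delta_s}$. For $s=1,\dots,L$, suppose $W_{s-1}\subseteq\zeta_j+\gamma_j$ is infinite and definable. Apply Lemma 4 to
$$(W_{s-1}-\zeta_j)\times E(\delta_s,\gamma_j)\to\mathbb K,\qquad(w,g)\mapsto w(1+g).$$
Both factors are infinite, the second because $\gamma_j\in P$. So some fiber, over $t$ say, is infinite. For $(w,g)$ in it, $w\in\gamma_j$ and $g\in E(\delta_s,\gamma_j)$, so $t\neq0$ and $[t]=\gamma_j[1+g]\notin A_{\delta_s}$. Put $\xi^j_s=\zeta_j+t$; then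
$$\xi_s^j-\zeta_j\ne0,\qquad[\xi^j_s-\zeta_j]\notin A_{\delta_s}.\tag{4}$$
For each $(w,g)$ in the fiber, $\xi^j_s-(\zeta_j+w)=t-w=wg\in\gamma_j\cdot\delta_s\gamma_j^{-1}=\delta_s$. Moreover $w$ determines $g$, so infinitely many $w$ occur. As $-\delta_s=\delta_s$, the set $W_s:=W_{s-1}\cap(\xi^j_s+\delta_s)$ is infinite.

**Step (iii): place $\mu^j_1,\dots,\mu^j_r$.** These will become the intermediate points $u$. Put $Z^0=W_L$. For $i=1,\dots,r$ choose $\upsilon^j_i\in D_{Z^{i-1}}$ following Lemma 11, and $\mu^j_i\in Z^{i-1}$ with $Z^i:=Z^{i-1}\cap(\mu^j_i+\upsilon^j_i)$ infinite. Then $\bar\upsilon^j=(\upsilon^j_1,\dots,\upsilon^j_r)$ is adequate. Let $Z_j=Z^r$.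

**Step (iv): translate.** After stage $J$ pick $z\in Z_J$ and set
$$y_j=\zeta_j-z,\qquad u_{ij}=\mu^j_i-z,\qquad x_{sj}=\xi^j_s-z .$$
Every later set is contained in every earlier one, and we read off four facts, for $s\le L$, $j\le J$, $i\le r$.

- (F1) $x_{sj}\in\delta_s$, since $z\in Z_J\subseteq W_s$ of stage $j$, which is contained in $\xi^j_s+\delta_s$.
- (F2) $x_{sj}-u_{ij}=\xi^j_s-\mu^j_i\in\delta_s=x_{sj}H$, since $\mu^j_i\in W_L\subseteq W_s\subseteq\xi^j_s+\delta_s$.
- (F3) $x_{sj}\ne y_j$ and $[x_{sj}-y_j]\notin A_{\delta_s}$, by (4).
- (F4) If $j<l\le J$, then $u_{ij}-y_l=\mu^j_i-\zeta_l\in\upsilon^j_i$, since $\zeta_l\in Z_{l-1}\subseteq Z_j\subseteq\mu^j_i+\upsilon^j_i$.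

## The two rows and the contradiction

Choose $d_s\in\delta_s$, $v_{ij}\in\upsilon^j_i$ and $v^0_i\in\upsilon^0_i$, and write $T(a,b,c)$ for $T([a],[b],[c])$ when $a,b,c\in\mathbb K^\times$. Let $\theta_j(x)$ be the formula, with parameters $y_j,(u_{ij})_i,(v_{ij})_i,(v^0_i)_i$ and those of $H$, which is the conjunction of

1. $x\ne0$ and $x-u_{ij}\in xH$ for all $i\le r$;
2. for all $w\ne0$: $\ \bigwedge_{i\le r}T(w,x,v_{ij})\leftrightarrow\bigwedge_{i\le r}T(w,x,v^0_i)$;
3. $x\ne y_j$ and $\neg\bigwedge_{i\le r}T(x-y_j,x,v^0_i)$.

Clause 2 says $A(\bar\upsilon^j,[x])=A(\bar\upsilon^0,[x])$. It lets us transfer a statement about the tuple of stage $j$ to the reference tuple $\bar\upsilon^0$, which all the $\theta_j$ share.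

**Step 1: the $\theta_j$ are pairwise inconsistent.** Let $j<l$ and suppose $x$ satisfies $\theta_j$ and $\theta_l$. Put $w=x-y_l$, which is nonzero by clause 3 of $\theta_l$. For each $i\le r$,
$$w=(x-u_{ij})+(u_{ij}-y_l),\qquad x-u_{ij}\in xH,\qquad u_{ij}-y_l\in\upsilon^j_i=[v_{ij}],$$
by clause 1 of $\theta_j$ and (F4). By (1), $T(w,x,v_{ij})$ holds for all $i$. By clause 2 of $\theta_j$, $\bigwedge_iT(w,x,v_i^0)$ holds. Since $w=x-y_l$, this contradicts clause 3 of $\theta_l$.

**Step 2: the formulas $x\in d_sH$, $s\le L$, are pairwise inconsistent.** The cosets $\delta_s$ are distinct.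

**Step 3: $x_{sj}$ satisfies both $x\in d_sH$ and $\theta_j$.** The first is (F1), which also gives $x_{sj}\ne0$, and clause 1 is then (F2). For clause 2, $[x_{sj}]=\delta_s$ and both tuples are adequate, so for $w\neq0$ each side says $[w]\in A_{\delta_s}$. For clause 3, (F3) gives $x_{sj}\ne y_j$ and $[x_{sj}-y_j]\notin A_{\delta_s}=A(\bar\upsilon^0,\delta_s)$.

**Step 4: compactness.** As formulas in $x$ and parameter variables, $x\in dH$ and $\theta$ do not depend on $L$ and $J$, because the length $r=n+1$ of the tuples is fixed. Since $L$ and $J$ were arbitrary, (C3) with $e=2$ yields an inp-pattern of depth 2 in one variable. This contradicts inp-minimality and proves Proposition 6, and with it Theorems 1 and 2. $\square$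

## Residue field and value group in Corollary 3

Suppose first that $k$ and $\Gamma$ are inp-minimal. By Theorem 1, $k^\times/(k^\times)^p$ is finite for every prime $p$, so Theorem A applies and $\bar K$ is inp-minimal. The extra hypothesis of Theorem A is thus automatic.

Conversely, let $\bar K$ be inp-minimal. We show that a pattern in $k$ or in $\Gamma$ would lift to the field sort.

**Step 1: $k$ and $\Gamma$ are interpretable.** Recall that $\operatorname{rv}$ is the quotient map $K^\times\to K^\times/(1+\mathfrak m)$, extended by $\operatorname{rv}(0)=0$, where $\mathfrak m$ is the maximal ideal of the valuation ring $\mathcal O$. For $x\ne0$ we have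
$$\operatorname{rv}(x+y)=\operatorname{rv}(x)\iff 1+y/x\in1+\mathfrak m\iff v(y)>v(x).$$
So the relation $v(y)>v(x)$ is definable from the field structure and $\operatorname{rv}$. Hence so are $\mathcal O$ and $\mathfrak m$, and the field $k=\mathcal O/\mathfrak m$ and the ordered group $\Gamma=K^\times/\mathcal O^\times$ are interpretable, together with the surjections $\operatorname{res}:\mathcal O\to k$ and $v:K^\times\to\Gamma$.

**Step 2: patterns pull back.** Work in a monster model of the theory of $\bar K$; its residue field is a saturated model of the theory of $k$. If that theory is not inp-minimal, there is a depth-2 pattern $(\phi_i(x,y_i),(a_{i,j})_j,k_i)_{i<2}$ in one variable in this residue field. Lift each $a_{i,j}$ to a tuple $b_{i,j}$ from $\mathcal O$ with $\operatorname{res}b_{i,j}=a_{i,j}$, and let $\psi_i(x,b_{i,j})$ say that $x\in\mathcal O$ and $\phi_i(\operatorname{res}x,\operatorname{res}b_{i,j})$. A common solution $x$ of some of the $\psi$'s gives the common solution $\operatorname{res}x$ of the corresponding $\phi$'s, so $k_i$-inconsistency is preserved. A common solution of $\phi$'s lifts along the surjection $\operatorname{res}$,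 so consistency is preserved. This is a depth-2 pattern in one variable of the field sort, a contradiction. For $\Gamma$ the same argument works with $v:K^\times\to\Gamma$ in place of $\operatorname{res}$ and "$x\ne0$" in place of "$x\in\mathcal O$". Hence $k$ and $\Gamma$ are inp-minimal. $\square$
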